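\title{K-semistable Fano manifolds with alpha invariant below $1/n$}

\begin{abstract}
The alpha invariant of a K-semistable Fano manifold of dimension $n$ is at least $\frac1{n+1}$, with equality only for $\mathbb P^n$. We disprove the conjecture that $\mathbb P^n$ is the only K-semistable Fano manifold with $\alpha<\frac1n$. We give an explicit counterexample of dimension $14$, and for each $w\ge 2$ counterexamples with $\alpha\le\frac{1}{n+1-1/w}$ in all large dimensions $n$. The examples are abelian covers of the blow-up of $\mathbb P^n$ along a linear subspace, branched to two different orders. Their K-semistability follows from an inequality on toric varieties, applied to a torus that depends on the valuation being tested.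
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. A \emph{$\mathbb Q$-Fano variety} is a normal projective variety $X$ with log terminal singularities such that $-K_X$ is an ample $\mathbb Q$-Cartier divisor, and a \emph{Fano manifold} is a smooth $\mathbb Q$-Fano variety. For an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$, the log canonical threshold $\operatorname{lct}(X;D)$ is the supremum of the $c\ge0$ such that $(X,cD)$ is log canonical. The \emph{alpha invariant}
\[
\alpha(X)=\inf\{\operatorname{lct}(X;D)\ :\ 0\le D\sim_{\mathbb Q}-K_X\}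
\]
measures how singular an anticanonical $\mathbb Q$-divisor can be. The crudest way for $D$ to be singular is to contain a prime divisor with a large coefficient $T$; then $\operatorname{lct}(X;D)\le\frac1T$. On $\mathbb P^n$ a hyperplane taken $n+1$ times is anticanonical. K-semistability, whose valuative form we recall in Section~\ref{sec:background}, forbids anything worse. We shall use the following three facts.
\begin{enumerate}
\item[(F1)] (Fujita--Odaka) If $X$ is a K-semistable $\mathbb Q$-Fano variety of dimension $n$, then $\alpha(X)\ge\frac1{n+1}$.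
\item[(F2)] $\mathbb P^n$ is K-semistable and $\alpha(\mathbb P^n)=\frac1{n+1}$.
\item[(F3)] A K-semistable Fano manifold $X$ of dimension $n$ has $\alpha(X)=\frac1{n+1}$ if and only if $X\cong\mathbb P^n$.
\end{enumerate}
It is natural to ask whether there is a gap above the minimum. The following conjecture is posed in \cite{Jiang}.

\begin{quote}
\textbf{Conjecture.} Let $X$ be a K-semistable Fano manifold of dimension $n$. Then $\alpha(X)<\frac1n$ if and only if $X\cong\mathbb P^n$.
\end{quote}

One implication is (F2). For the other, manifolds with $\operatorname{Pic}X=\mathbb Z H$, $H$ ample, show why one would guess the value $\frac1n$. Write $-K_X\sim\iota H$. For $1\le t\le\iota-1$, Kodaira vanishing applied to $-tH\sim K_X+(\iota-t)H$ gives $\chi(\mathcal O(-tH))=0$; a polynomial of degree $n$ has at most $n$ roots, so $\iota\le n+1$. Suppose that $X$ is K-semistable and that some effective $D\sim_{\mathbb Q}-K_X$ contains a prime divisor $E\sim eH$ with coefficient $T>n$. Then $en<eT\le\iota\le n+1$, so $e=1$ and $\iota=n+1$. The divisor $(n+1)E$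 gives $\alpha(X)\le\frac1{n+1}$, and $X\cong\mathbb P^n$ by (F1) and (F3). Thus in Picard number one the largest coefficient jumps from $n+1$ to at most $n$, the value attained by $n$ times a hyperplane section of a quadric, because $\iota$ is an integer. In higher Picard number nothing forces the largest coefficient to be an integer, and the conjecture fails.

\begin{theorem}\label{thm:14}
Let $Q_j=\sum_{i=0}^{14}\frac{z_i^2}{i+j+1}$ for $j=0,\dots,3$, and let
\[
X=\bigl\{([z],[\xi])\in\mathbb P^{14}\times\mathbb P^3\ :\ Q_i(z)\,\xi_j^3=Q_j(z)\,\xi_i^3\ \text{ for all } i,j\bigr\}.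
\]
Then $X$ is a K-semistable Fano manifold of dimension $14$ with $-K_X=\mathcal O(9,1)|_X$, $X\not\cong\mathbb P^{14}$, and $\alpha(X)\le\frac2{29}<\frac1{14}$.
\end{theorem}

\begin{theorem}\label{thm:large}
For every integer $w\ge2$ there is $n_0(w)$ such that for every $n\ge n_0(w)$ there is a K-semistable Fano manifold $X\not\cong\mathbb P^n$ of dimension $n$ with
\[
\alpha(X)\le\frac1{n+1-\frac1w}<\frac1n .
\]
\end{theorem}

So the conjecture fails in all sufficiently large dimensions, and for no $\varepsilon\in(0,1)$ can it be repaired for all $n$ by putting $\frac1{n+1-\varepsilon}$ in place of $\frac1n$: take $w>\frac1\varepsilon$. In this sense the bound (F1) is asymptotically sharp among manifolds other than $\mathbb P^n$. We do not claim that $14$ is the smallest dimension in which the conjecture fails.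

Both theorems come from one construction (Section~\ref{sec:construction}): $X$ is a finite abelian cover of the blow-up $Y$ of $\mathbb P^n$ along a linear subspace, and K-semistability of $X$ reduces to that of a pair $(Y,\Delta)$. This pair is not toric, but each valuation sees only a part of $\Delta$ that can be dominated by a toric divisor. An inequality on toric varieties (Section~\ref{sec:toric}) then reduces everything to the position of the barycenter of a truncated simplex (Section~\ref{sec:criterion}), which we estimate in Sections~\ref{sec:14} and~\ref{sec:large}. Section~\ref{sec:KE} gives a second way to pass from $(Y,\Delta)$ to $X$, through K\"ahler--Einstein metrics.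

\section{Log discrepancy and expected vanishing order}\label{sec:background}

Let $Y$ be a smooth projective variety of dimension $n$ and $\Delta$ an effective $\mathbb Q$-divisor. A \emph{prime divisor over $Y$} is a prime divisor $F$ on a normal variety $\tilde Y$ with a proper birational morphism $\pi\colon\tilde Y\to Y$; after a resolution we may take $\tilde Y$ smooth. The \emph{center} of $F$ is $\pi(F)$. For a $\mathbb Q$-divisor $D$ on $Y$, $\operatorname{ord}_F(D)$ is the coefficient of $F$ in $\pi^*D$; if $D$ is effective, it is positive exactly when the center lies in the support of $D$. The \emph{log discrepancy} $A_{(Y,\Delta)}(F)$ is $1$ plus the coefficient of $F$ in $K_{\tilde Y}-\pi^*(K_Y+\Delta)$, so that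
\[
A_{(Y,\Delta)}(F)=A_Y(F)-\operatorname{ord}_F(\Delta).
\]
The pair $(Y,\Delta)$ is \emph{log canonical} (lc) if $A_{(Y,\Delta)}(F)\ge0$ for all $F$, and \emph{klt} if $A_{(Y,\Delta)}(F)>0$ for all $F$. If the support of $\Delta$ has simple normal crossings (snc), then the pair is lc if and only if all coefficients are at most $1$, and klt if and only if they are less than $1$. A klt pair is \emph{log Fano} if $-(K_Y+\Delta)$ is ample.

For an ample $\mathbb Q$-divisor $L$ put
\[
S_L(F)=\frac1{\operatorname{vol}(L)}\int_0^\infty\operatorname{vol}(\pi^*L-tF)\,dt>0 .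
\]
This is the expected order of vanishing along $F$ of a section of $rL$, divided by $r$, in the following sense. For $r$ sufficiently divisible let $V_r=H^0(Y,rL)$, $N_r=\dim V_r$ and $\mathcal F^aV_r=\{s:\operatorname{ord}_F(s)\ge a\}$. A basis $s_1,\dots,s_{N_r}$ of $V_r$ is \emph{compatible with $F$} if $\#\{i:\operatorname{ord}_F(s_i)\ge a\}=\dim\mathcal F^aV_r$ for every integer $a\ge0$. The numbers $\operatorname{ord}_F(s_i)$, the jumping numbers of the filtration, do not depend on the compatible basis, and we set $S_r(F)=\frac1{rN_r}\sum_i\operatorname{ord}_F(s_i)$. We use four results.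

\begin{description}
\item[Valuative criterion (Fujita, Li)] A log Fano pair $(Y,\Delta)$ with $L=-(K_Y+\Delta)$ is K-semistable if and only if $A_{(Y,\Delta)}(F)\ge S_L(F)$ for every prime divisor $F$ over $Y$.
\item[Approximation (Fujita--Odaka, Blum--Jonsson)] $S_L(F)=\lim_rS_r(F)$, the limit being taken over sufficiently divisible $r$.
\item[Inversion of adjunction (Kawakita)] Let $W_0$ be a smooth prime divisor on a smooth variety $W$ and $\Theta$ an effective $\mathbb Q$-divisor whose support does not contain $W_0$. If $(W_0,\Theta|_{W_0})$ is lc, then $(W,W_0+\Theta)$ is lc near $W_0$.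
\item[Galois descent \cite{LiuZhu,Zhuang}] Let a finite group $G$ act on a Fano manifold $X$, let $g\colon X\to Y=X/G$ be the quotient, and let $K_X=g^*(K_Y+\Delta)$. If $(Y,\Delta)$ is K-semistable, so is $X$.
\end{description}

The criterion tells us what to look for. Let $X$ be a Fano manifold, $L=-K_X$, and $E$ a prime divisor on $X$ with $L\sim_{\mathbb Q}TE+D'$, $D'\ge0$. For $0\le t\le T$ we have $L-tE\sim_{\mathbb Q}(1-\frac tT)L+\frac tTD'$, so $\operatorname{vol}(L-tE)\ge(1-\frac tT)^n\operatorname{vol}(L)$ and $S_L(E)\ge\frac T{n+1}$. Since $A_X(E)=1$, K-semistability forces $T\le n+1$, and a hyperplane in $\mathbb P^n$ is a case of equality throughout. If we want $T>n$ and $S_L(E)\le1$, then $S_L(E)/T$ must lie in $[\frac1{n+1},\frac1n)$: the divisor $E$ has to behave almost like a hyperplane in $\mathbb P^n$. This suggests looking at preimages of hyperplanes in covers of $\mathbb P^n$.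

\section{An inequality on toric varieties}\label{sec:toric}

The valuative criterion involves all divisors over $Y$. On a toric variety the next lemma bounds $A-S$ from below for all of them in terms of the finitely many toric prime divisors. The idea is that $S_r(F)$ is the order along $F$ of a divisor $D$ built from a basis of $V_r$, and that the torus degenerates $D$ to the divisor built from the monomial basis, which does not depend on $F$ and has normal crossings.

\begin{lemma}\label{lem:toric}
Let $Y$ be a smooth projective toric variety with toric prime divisors $D_\rho$, and let $L$ be an ample $\mathbb Q$-divisor. Let $\lambda>0$ and $c_\rho\ge0$ be rational numbers with $c_\rho+\lambda S_L(D_\rho)\le1$ for all $\rho$, and put $\Gamma=\sum_\rho c_\rho D_\rho$. Then for every prime divisor $F$ over $Y$,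
\[
A_Y(F)\ \ge\ \operatorname{ord}_F(\Gamma)+\lambda S_L(F).
\]
\end{lemma}

\begin{proof}
Write $v=\operatorname{ord}_F$. Replacing $L$ by a $\mathbb Q$-linearly equivalent divisor, we assume that $L$ is torus invariant. Fix $r$ sufficiently divisible. Then $V_r\subset\mathbb C(Y)$ has a basis of characters $\chi^u$, where $u$ runs through a finite subset $U_r$ of the character lattice. For $0\ne s\in V_r$ let $Z(s)\sim rL$ be its divisor of zeros.

\emph{A compatible basis with distinct initial terms.} Choose a one-parameter subgroup $t\mapsto\phi_t$ of the torus, with $\phi_t^*\chi^u=t^{\omega(u)}\chi^u$, such that the linear function $\omega$ is injective on $U_r$; this excludes finitely many hyperplanes in the lattice of one-parameter subgroups. For $s\ne0$ let $\operatorname{in}(s)$ be the exponent occurring in $s$ with the smallest $\omega$. By Gaussian elimination, with the characters ordered by $\omega$, the set $\operatorname{in}(W\setminus0)$ has exactly $\dim W$ elements for every subspace $W\subset V_r$. For $u\in U_r$ let $a(u)$ be the largest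 $a$ with $u\in\operatorname{in}(\mathcal F^aV_r\setminus0)$, and choose $s_u\in\mathcal F^{a(u)}V_r$ with $\operatorname{in}(s_u)=u$. Then $v(s_u)=a(u)$ by maximality. The $s_u$ form a basis because their initial terms are distinct, and $\{u:a(u)\ge a\}=\operatorname{in}(\mathcal F^aV_r\setminus0)$ has $\dim\mathcal F^aV_r$ elements. So the basis is compatible with $F$, and $D=\frac1{rN_r}\sum_uZ(s_u)$ satisfies $v(D)=S_r(F)$.

\emph{Degeneration.} If $s_u=\sum_{u'}c_{u'}\chi^{u'}$, then $t^{-\omega(u)}\phi_t^*s_u=\sum_{u'}c_{u'}t^{\omega(u')-\omega(u)}\chi^{u'}$ lies in $V_r\otimes\mathbb C[t]$ and equals $c_u\chi^u\ne0$ at $t=0$. Averaging the zero divisors of these sections gives a $\mathbb Q$-divisor $\mathcal D$ on $Y\times\mathbb A^1$, not containing $Y\times0$, with fiber $\phi_t^*D$ for $t\ne0$ and fiber $D_{(0)}=\frac1{rN_r}\sum_uZ(\chi^u)$ at $t=0$. The filtration of $V_r$ by order of vanishing along $D_\rho$ is torus invariant, hence spanned by characters, so the monomial basis is compatible with $D_\rho$ and $D_{(0)}=\sum_\rho S_r(D_\rho)D_\rho$.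

\emph{Log canonicity.} Since $S_r(D_\rho)\to S_L(D_\rho)>0$ for the finitely many $\rho$, there are rational numbers $\lambda_r\to\lambda$, $\lambda_r>0$, with $\lambda_rS_r(D_\rho)\le\lambda S_L(D_\rho)$ for all $\rho$. Then $\Gamma+\lambda_rD_{(0)}$ is supported on the toric boundary, which is snc, and has coefficients in $[0,1]$, so $(Y,\Gamma+\lambda_rD_{(0)})$ is lc. By inversion of adjunction, $(Y\times\mathbb A^1,\Gamma\times\mathbb A^1+\lambda_r\mathcal D)$ is lc near $Y\times0$. Its non-lc locus is closed and $Y$ is proper, so the pair is lc over a dense open subset $U\subset\mathbb A^1\setminus0$. The automorphism $(y,t)\mapsto(\phi_t(y),t)$ of $Y\times U$ preserves $\Gamma\times U$, because $\Gamma$ is torus invariant, and pulls $D\times U$ back to $\mathcal D$. Hence $(Y\times U,(\Gamma+\lambda_rD)\times U)$ is lc. Its log discrepancy along $F\times U$ is $A_Y(F)-v(\Gamma)-\lambda_rS_r(F)$, which is therefore nonnegative. Let $r\to\infty$.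
\end{proof}

The divisor $F$ in the lemma is arbitrary, so if $Y$ carries several toric structures we may choose one after $F$ is given. The simplest case shows how this handles boundaries that are not toric.

\begin{example}\label{ex:fermat}
Let $H_0,\dots,H_{N-1}\subset\mathbb P^n$, $N\ge n+1$, be hyperplanes any $n+1$ of which are linearly independent, let $w\ge2$, and let $\Delta=(1-\frac1w)\sum_iH_i$. Then $L=-(K_{\mathbb P^n}+\Delta)\sim_{\mathbb Q}\kappa H$ with $\kappa=n+1-N(1-\frac1w)$, which we assume positive. For every hyperplane $S_L(H)=\int_0^\kappa(1-\frac t\kappa)^n\,dt=\frac\kappa{n+1}$. Given $F$, its center lies on at most $n$ of the $H_i$. Choose $n+1$ of the $H_i$, including these, as coordinate hyperplanes and let $\Gamma$ be $1-\frac1w$ times their sum, so that $\operatorname{ord}_F(\Gamma)=\operatorname{ord}_F(\Delta)$. The hypothesis of Lemma~\ref{lem:toric} with $\lambda=1$ reads $w\kappa\le n+1$, and it holds because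
\[
w\kappa=n+1-(w-1)(N-n-1).
\]
So $A_{(\mathbb P^n,\Delta)}(F)\ge S_L(F)$, and $(\mathbb P^n,\Delta)$ is K-semistable.

Embed $\mathbb P^n$ linearly in $\mathbb P^{N-1}$ by the equations of the $H_i$. Its preimage under $[z_i]\mapsto[z_i^w]$ is an intersection of $N-n-1$ diagonal hypersurfaces of degree $w$, with anticanonical class $T\{z_0=0\}$ for $T=N-w(N-n-1)=w\kappa$. This $T$ is an integer: it is $n+1$ for $N=n+1$, when the cover is $\mathbb P^n$, and at most $n$ otherwise, with equality for the quadric ($w=2$, $N=n+2$). One branching order does not reach the interval $(n,n+1)$.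
\end{example}

\section{Covers with two branching orders}\label{sec:construction}

To make $T$ fractional, branch to order $w$ along $N$ hyperplanes $\{\zeta_i=0\}$ and to order $d$ along $m+1$ further hyperplanes $\{\eta_j=0\}$. The pair on $\mathbb P^n$ has anticanonical degree $\kappa=n+1-N(1-\frac1w)-(m+1)(1-\frac1d)$, and on the cover the reduced preimage of $\{\eta_0=0\}$ appears with coefficient $T=d\kappa\in\frac1w\mathbb Z$. The difficulty is to obtain a manifold. If both families have at least $n+1$ members, then $\kappa\le(n+1)(\frac1w+\frac1d-1)\le0$ and the cover is not Fano. So we need $m+1\le n$, and the $\eta_j$ vanish on a nonempty linear subspace $\Lambda$. The cover is obtained by adjoining $d$-th roots of the ratios $\eta_j/\eta_0$, and transversally to $\Lambda$ it looks like $\mathbb A^{m+1}/\mu_d$ with $\mu_d$ acting by scalars, which is singular. Blowing up $\Lambda$ separates the hyperplanes $\{\eta_j=0\}$ and removes the singularity.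

\subsection*{The pair $(Y,\Delta)$}
Fix integers
\begin{equation}\label{eq:params}
w\ge2,\qquad 2\le d\le m<n,\qquad N\ge n+1,
\end{equation}
put
\[
\kappa=n+1-N\Bigl(1-\frac1w\Bigr)-(m+1)\Bigl(1-\frac1d\Bigr),\qquad b=\frac{m+1}d-1,\qquad T=d\kappa,
\]
and assume
\begin{equation}\label{eq:T}
T>n .
\end{equation}
Then $b>0$ because $m\ge d$, and $b<\frac nd<\kappa$ by $m+1\le n$ and \eqref{eq:T}.

Let $\zeta_0,\dots,\zeta_{N-1},\eta_0,\dots,\eta_m$ be linear forms on $\mathbb C^{n+1}$ any $n+1$ of which are linearly independent. Since $N\ge n+1$, the $\zeta_i$ embed $\mathbb P^n$ in $\mathbb P^{N-1}$. Let $\Lambda=\{\eta_0=\dots=\eta_m=0\}$, of dimension $n-m-1\ge0$, and let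
\[
\sigma\colon Y=\operatorname{Bl}_\Lambda\mathbb P^n=\{\eta_i\theta_j=\eta_j\theta_i\}\subset\mathbb P^n\times\mathbb P^m\subset\mathbb P^{N-1}\times\mathbb P^m .
\]
Let $H$ and $h$ be the pullbacks of the hyperplane classes of $\mathbb P^n$ and $\mathbb P^m$, and $B=\Lambda\times\mathbb P^m$ the exceptional divisor. Put $D_j=\{\theta_j=0\}\sim h$ and $H_i=\sigma^*\{\zeta_i=0\}\sim H$. On the chart $\theta_{j_0}=1$ we have $\eta_j=\theta_j\eta_{j_0}$ and $B=\{\eta_{j_0}=0\}$, so $\sigma^*\{\eta_j=0\}=D_j+B$ and $B\sim H-h$. The hyperplane $\{\zeta_i=0\}$ does not contain $\Lambda$, so $H_i$ is its strict transform. Put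
\[
\Delta=\Bigl(1-\frac1w\Bigr)\sum_{i=0}^{N-1}H_i+\Bigl(1-\frac1d\Bigr)\sum_{j=0}^mD_j .
\]
Since $K_Y\sim-(n+1)H+mB$ and $m-(m+1)(1-\frac1d)=b$,
\begin{equation}\label{eq:L}
L:=-(K_Y+\Delta)\sim_{\mathbb Q}\kappa H-bB\sim_{\mathbb Q}(\kappa-b)H+bh .
\end{equation}
This class is ample because $0<b<\kappa$. For $m<d$ we would have $b\le0$, and $L$ would fail to be positive on the lines in the fibers of $B\to\Lambda$.

\begin{lemma}\label{lem:snc}
The divisor $\sum_iH_i+\sum_jD_j$ is snc. Hence $(Y,\Delta)$ is a log Fano pair.
\end{lemma}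

\begin{proof}
Away from $B$ we have $Y=\mathbb P^n\setminus\Lambda$ and the components are hyperplanes of the arrangement. At most $n$ of them pass through a given point, since $n+1$ independent forms have no common zero, and their equations are independent. Let $(p,\theta)\in B=\Lambda\times\mathbb P^m$. It suffices to show that the local equations of the components through this point have independent differentials after restriction to $B$. The $D_j$ restrict to distinct coordinate hyperplanes of the factor $\mathbb P^m$, and the $H_i$ restrict to $\{\zeta_i|_\Lambda=0\}$ on the factor $\Lambda$. Any $n-m$ of the $\zeta_i$ form a basis together with the $m+1$ forms $\eta_j$, so their restrictions to $\Lambda\cong\mathbb P^{n-m-1}$ are independent. Thus at most $n-m-1$ of them vanish at $p$, and these have independent differentials on $\Lambda$.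
\end{proof}

\subsection*{The manifold $X$}
Let $X\subset\mathbb P^{N-1}\times\mathbb P^m$ be the scheme-theoretic preimage of $Y$ under the map $([z_i],[\xi_j])\mapsto([z_i^w],[\xi_j^d])$, and let $g\colon X\to Y$ be the induced morphism. The group $G=(\mu_w^N/\mu_w)\times(\mu_d^{m+1}/\mu_d)$ acts on $X$ by scaling coordinates, transitively on the fibers of $g$ and freely where all coordinates are nonzero.

\begin{proposition}\label{prop:X}
Assume \eqref{eq:params} and \eqref{eq:T}. Then $X$ is a Fano manifold of dimension $n$, $Y=X/G$, $K_X=g^*(K_Y+\Delta)$, $X\not\cong\mathbb P^n$, and $\alpha(X)\le\frac1T<\frac1n$.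
\end{proposition}

\begin{proof}
\emph{Local structure.} Over the open set of $Y$ where $\zeta_{i_0}\ne0$ and $\theta_{j_0}\ne0$,
\[
X=\operatorname{Spec}\mathcal O_Y[Z_i,\Xi_j]\big/\bigl(Z_i^w-\zeta_i/\zeta_{i_0},\ \Xi_j^d-\theta_j/\theta_{j_0}\bigr)\qquad(i\ne i_0,\ j\ne j_0),
\]
so $g$ is finite and flat. Fix $x\in X$. An equation whose right side does not vanish at $g(x)$ has a unique holomorphic solution near $g(x)$ with the value prescribed by $x$, and can be dropped. By Lemma~\ref{lem:snc} the remaining right sides are part of a coordinate system at $g(x)$. So $X$ is smooth of dimension $n$ at $x$, and in suitable coordinates $g$ is $(t_1,\dots,t_n)\mapsto(t_1^{a_1},\dots,t_n^{a_n})$ with $a_k\in\{1,w,d\}$. Consequently the divisors $\{z_i=0\}$ and $\{\xi_j=0\}$ are smooth, $g^*H_i=w\{z_i=0\}$, $g^*D_j=d\{\xi_j=0\}$, and the Jacobian $\prod_k a_kt_k^{a_k-1}$ gives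
\begin{equation}\label{eq:ram}
K_X-g^*K_Y=(w-1)\sum_i\{z_i=0\}+(d-1)\sum_j\{\xi_j=0\}=g^*\Delta .
\end{equation}
Thus $-K_X=g^*L$, which is ample since $g$ is finite.

\emph{Connectedness and quotient.} Let $X_1$ be a connected component. A finite flat map is open and closed, so $g(X_1)=Y$, and $X_1$ meets every $\{z_i=0\}=g^{-1}(H_i)$ and every $\{\xi_j=0\}=g^{-1}(D_j)$. The $i$-th factor $\mu_w$ fixes $\{z_i=0\}$ pointwise, so it maps $X_1$ to itself; the $j$-th factor $\mu_d$ fixes $\{\xi_j=0\}$ pointwise, so it does too. These factors generate $G$, and $G$ is transitive on fibers, so $X_1=X$. The map $X/G\to Y$ is finite and bijective, hence birational in characteristic $0$, hence an isomorphism because $Y$ is normal.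

\emph{The remaining claims.} The composite $X\to Y\to\mathbb P^m$ is surjective and $0<m<n$. A morphism $\mathbb P^n\to\mathbb P^m$ with $m<n$ is constant, because $m+1\le n$ forms of positive degree have a common zero on $\mathbb P^n$. So $X\not\cong\mathbb P^n$. Finally $H\sim D_0+B$, so \eqref{eq:L} gives $L\sim_{\mathbb Q}\kappa D_0+(\kappa-b)B$ and
\[
-K_X\sim_{\mathbb Q}T\{\xi_0=0\}+(\kappa-b)\,g^*B\ \ge0 .
\]
Hence $\alpha(X)\le\frac1T$.
\end{proof}

\section{The barycenter of a truncated simplex}\label{sec:criterion}

It remains to decide when $(Y,\Delta)$ is K-semistable. Complete $\eta_0,\dots,\eta_m$ to a basis of linear forms by $y_1,\dots,y_{n-m}$. The torus scaling these coordinates preserves $\Lambda$ and makes $Y$ a toric variety, whose toric prime divisors are the $D_j$, the divisors $C_l=\sigma^*\{y_l=0\}$, and $B$. The next two lemmas hold for $L\sim_{\mathbb Q}\kappa H-bB$ with any rational numbers $0<b<\kappa$ and any $1\le m<n$.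

\begin{lemma}\label{lem:S}
Let $R$ be the mean of $\rho$ for the density proportional to $\rho^m(\kappa-\rho)^{n-m-1}$ on $[b,\kappa]$. For every choice of the $y_l$,
\[
S_L(D_j)=\frac R{m+1},\qquad S_L(B)=R-b,\qquad S_L(C_l)=\frac{\kappa-R}{n-m}.
\]
\end{lemma}

\begin{proof}
Sections of $rL$ are forms of degree $r\kappa$ vanishing to order at least $rb$ along $\Lambda$. A basis is given by the monomials $\eta^py^q$ with $\sum p_j+\sum q_l=r\kappa$ and $\sum p_j\ge rb$, and the zero divisor of $\eta^py^q$ is $\sum p_jD_j+\sum q_lC_l+(\sum p_j-rb)B$. This basis is compatible with the toric divisors, so by approximation the numbers $S_L$ are the means of $p_j$, of $q_l$ and of $\sum p_j-b$ for Lebesgue measure on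
\[
P=\Bigl\{(p,q)\in\mathbb R_{\ge0}^{m+1}\times\mathbb R_{\ge0}^{n-m}\ :\ \sum p_j+\sum q_l=\kappa,\ \sum p_j\ge b\Bigr\}.
\]
The slice $\sum p_j=\rho$ is the product of an $m$-simplex of size $\rho$ and an $(n-m-1)$-simplex of size $\kappa-\rho$, so $\sum p_j$ has mean $R$ and $\sum q_l$ has mean $\kappa-R$. The polytope $P$ is symmetric in the $p_j$ and in the $q_l$.
\end{proof}

Blowing up cuts the region $\sum p_j<b$ off the simplex of $\mathbb P^n$. This raises the mean of $p_j$, which works against the inequality $A\ge S$ for $D_j$.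

\begin{example}\label{ex:F1}
Let $n=2$, $m=1$ and $\Delta=0$, so that $Y$ is $\mathbb P^2$ blown up at a point and $L=-K_Y\sim3H-B$; this is what the formulas for $\kappa$, $b$, $T$ give for $w=d=1$, namely $\kappa=T=3$ and $b=1$. The density is $\rho$ on $[1,3]$, so $R=\frac{26}3\big/4=\frac{13}6$; see Figure~\ref{fig:cut}. On $\mathbb P^2$ a line has $S=1=A$. On $Y$ we get $S_L(D_j)=\frac{13}{12}>1$ and $S_L(B)=\frac76>1$, and $Y$ is not K-semistable. With $T=n+1$ there is no room for the barycenter to move.
\end{example}

\begin{figure}[ht]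
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!20] (1,0)--(3,0)--(0,3)--(0,1)--cycle;
\draw[thick] (1,0)--(3,0)--(0,3)--(0,1)--cycle;
\draw[dashed] (0,1)--(0,0)--(1,0);
\draw[fill=white] (1,1) circle (0.04);
\fill (1.0833,1.0833) circle (0.04);
\node[left] at (0,2) {$D_0$};
\node[below] at (2,0) {$D_1$};
\node[below left] at (0.55,0.55) {$B$};
\node[above right] at (1.5,1.5) {$C_1$};
\end{tikzpicture}
\caption{The polytope of $-K_Y=3H-B$ on the blow-up of $\mathbb P^2$ at a point, in coordinates $(p_0,p_1)$: the triangle $p_0,p_1\ge0$, $p_0+p_1\le3$ with the corner $p_0+p_1<1$ removed. The barycenter moves from $(1,1)$ (white) to $(\frac{13}{12},\frac{13}{12})$ (black), away from the edges of $D_0$ and $D_1$. Its coordinates are $S_L(D_0)$ and $S_L(D_1)$.}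
\label{fig:cut}
\end{figure}

The shift of the barycenter has a closed form.

\begin{lemma}\label{lem:gamma}
Let $x_0=b/\kappa$, $I_0=\int_{x_0}^1x^m(1-x)^{n-m-1}\,dx$ and $\gamma=x_0^{m+1}(1-x_0)^{n-m}/I_0>0$. Then
\[
R=\frac{\kappa\,(m+1+\gamma)}{n+1}.
\]
\end{lemma}

\begin{proof}
With $x=\rho/\kappa$, the number $R/\kappa$ is the mean of $x$ for the density $x^m(1-x)^{n-m-1}/I_0$ on $[x_0,1]$. Integrate
\[
\frac d{dx}\bigl[x^{m+1}(1-x)^{n-m}\bigr]=x^m(1-x)^{n-m-1}\bigl[(m+1)-(n+1)x\bigr]
\]
over $[x_0,1]$ and divide by $I_0$: this gives $-\gamma=(m+1)-(n+1)R/\kappa$.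
\end{proof}

Return to the pair of Section~\ref{sec:construction}, where $x_0=\frac{m+1-d}T$. Since $A_{(Y,\Delta)}(D_j)=\frac1d$, K-semistability of $(Y,\Delta)$ requires $R\le\frac{m+1}d$. By Lemma~\ref{lem:gamma}, and since $\kappa=T/d$, the strict inequality $R<\frac{m+1}d$ means $T(m+1+\gamma)<(m+1)(n+1)$, that is,
\begin{equation}\label{eq:crit}
\gamma<\frac{(m+1)(n+1-T)}T .
\end{equation}
The left side is the damage done by the blow-up and the right side is the room left by $T<n+1$. We show that this single test suffices.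

Compared with Example~\ref{ex:fermat} there is a new difficulty. The torus has to preserve $\Lambda$ and the $D_j$, so $m+1$ of its coordinates are prescribed and only $n-m$ are free, while the center of $F$ may lie on as many as $n$ of the $H_i$. We make the $n-m$ hyperplanes with the largest order along $F$ toric and raise their coefficient by the factor $\frac n{n-m}$ to pay for the others.

\begin{proposition}\label{prop:crit}
Assume \eqref{eq:params}, \eqref{eq:T} and \eqref{eq:crit}. Then $A_{(Y,\Delta)}(F)>S_L(F)$ for every prime divisor $F$ over $Y$, and $X$ is K-semistable.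
\end{proposition}

\begin{proof}
Put $c=\frac n{n-m}\bigl(1-\frac1w\bigr)$. We first show that for every choice of the $y_l$,
\begin{equation}\label{eq:three}
\Bigl(1-\frac1d\Bigr)+S_L(D_j)<1,\qquad S_L(B)<1,\qquad c+S_L(C_l)<1 .
\end{equation}
By Lemma~\ref{lem:S} and $b+1=\frac{m+1}d$, each of the first two inequalities is equivalent to $R<\frac{m+1}d$, which is \eqref{eq:crit}. Multiplied by $n-m$, the third reads $n-\frac nw+\kappa-R<n-m$, that is, $R>\kappa+m-\frac nw$. From $N\ge n+1$ we get $\kappa\le\frac{n+1}w-(m+1)+\frac{m+1}d$, so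
\[
\kappa+m-\frac nw\ \le\ \frac{m+1}d-\Bigl(1-\frac1w\Bigr)\ \le\ \frac{m+1}d-\frac1d ,
\]
where we used $1-\frac1w\ge\frac12\ge\frac1d$. On the other hand $\gamma>0$, $T>n$ and $m+1\le n+1$ give
\[
R>\frac{(m+1)T}{d(n+1)}>\frac{m+1}d\cdot\frac n{n+1}=\frac{m+1}d-\frac{m+1}{d(n+1)}\ \ge\ \frac{m+1}d-\frac1d .
\]
This proves \eqref{eq:three}. Fix a rational $\lambda>1$ such that the three inequalities persist when each $S_L$ is replaced by $\lambda S_L$.

Let $F$ be a prime divisor over $Y$ and $v=\operatorname{ord}_F$. List the numbers $v(H_i)$ as $v_1\ge v_2\ge\dots\ge v_N\ge0$. The image under $\sigma$ of the center of $F$ lies on every hyperplane $\{\zeta_i=0\}$ with $v(H_i)>0$, and $n+1$ of these hyperplanes have empty intersection, so $v_k=0$ for $k>n$. Let $y_1,\dots,y_{n-m}$ be the forms $\zeta_i$ belonging to $v_1,\dots,v_{n-m}$; with the $\eta_j$ they form a basis. Put $\Gamma=(1-\frac1d)\sum_jD_j+c\sum_lC_l$. Each of the $m$ numbers $v_{n-m+1},\dots,v_n$ is at most the average of $v_1,\dots,v_{n-m}$, so $\sum_{k\le n}v_k\le\frac n{n-m}\sum_{k\le n-m}v_k$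 and
\[
v(\Gamma)-v(\Delta)=c\sum_{k\le n-m}v_k-\Bigl(1-\frac1w\Bigr)\sum_{k\le n}v_k\ \ge0 .
\]
Lemma~\ref{lem:toric} applies to $\Gamma$ and $\lambda$, and gives
\[
A_{(Y,\Delta)}(F)=A_Y(F)-v(\Delta)\ge A_Y(F)-v(\Gamma)\ge\lambda S_L(F)>S_L(F).
\]
So $(Y,\Delta)$ is K-semistable by the valuative criterion, and $X$ is K-semistable by Proposition~\ref{prop:X} and Galois descent.
\end{proof}

\section{Dimension 14}\label{sec:14}

Which parameters satisfy $n<T<n+1$? From $N\ge n+1$ we have $T\le\frac dw(n+1)-(m+1)(d-1)$, so $d\le w$ would give $T<n$. The smallest choice is therefore $w=2$, $d=m=3$, $N=n+1$. Then $T=\frac32(n+1)-8$, and $n<T<n+1$ means $14<n+1<16$.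

\begin{proof}[Proof of Theorem~\ref{thm:14}]
Take $w=2$, $d=3$, $m=3$, $n=14$, $N=15$. Let $\zeta_0,\dots,\zeta_{14}$ be the coordinates on $\mathbb C^{15}$ and $\eta_j=\sum_i\frac{\zeta_i}{i+j+1}$. The determinant of $s$ of the $\eta_j$ and $15-s$ of the $\zeta_i$ is, up to sign, an $s\times s$ minor of the matrix $\bigl(\frac1{i+j+1}\bigr)$. By Cauchy's formula
\[
\det\Bigl(\frac1{a_i+b_j}\Bigr)=\frac{\prod_{i<i'}(a_i-a_{i'})(b_i-b_{i'})}{\prod_{i,j}(a_i+b_j)},
\]
these minors are nonzero, so any $15$ of the $19$ forms are independent. Substituting $\zeta_i=z_i^2$ and $\theta_j=\xi_j^3$ in the equations of $Y$ gives the equations of the theorem, so $X$ is the manifold of Section~\ref{sec:construction}. Here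
\[
\kappa=15-\frac{15}2-4\cdot\frac23=\frac{29}6,\qquad b=\frac13,\qquad T=\frac{29}2>14,\qquad x_0=\frac2{29}.
\]
By Proposition~\ref{prop:X}, $X$ is a Fano manifold of dimension $14$, not isomorphic to $\mathbb P^{14}$, with $\alpha(X)\le\frac2{29}$. We have $K_Y\sim-15H+3(H-h)=-12H-3h$, with $g^*H=\mathcal O(2,0)|_X$ and $g^*h=\mathcal O(0,3)|_X$, and the ramification divisor in \eqref{eq:ram} has class $\mathcal O(15,8)|_X$. Hence $K_X=\mathcal O(-24+15,-9+8)|_X=\mathcal O(-9,-1)|_X$.

It remains to check \eqref{eq:crit}, whose right side is $4\cdot\frac12\cdot\frac2{29}=\frac4{29}$. The numerator of $\gamma$ is at most $x_0^4$, and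
\[
I_0\ \ge\ \int_0^1x^3(1-x)^{10}\,dx-\int_0^{x_0}x^3\,dx=\frac{3!\,10!}{14!}-\frac{x_0^4}4=\frac1{4004}-\frac{x_0^4}4 .
\]
So it suffices that $x_0^4<\frac4{29}\bigl(\frac1{4004}-\frac{x_0^4}4\bigr)$. Multiplying by $29$, this is $30x_0^4<\frac1{1001}$, or $x_0^4<\frac1{30030}$. Indeed $x_0^4=\frac{16}{707281}<\frac1{44205}$. Proposition~\ref{prop:crit} shows that $X$ is K-semistable.
\end{proof}

\begin{remark}
The construction does not reach below dimension $14$. With $w\ge2$ and $m\ge d$ we have $T\le\frac d2(n+1)-(d^2-1)$, so $T>n$ forces $d\ge3$ and $n+1>\frac{2(d^2-2)}{d-2}=2d+4+\frac4{d-2}\ge14$.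
\end{remark}

\section{All large dimensions}\label{sec:large}

Put $k=n-m$ and $\nu=m+1$, so that $k+\nu=n+1$. Then
\begin{equation}\label{eq:Tk}
T=d(n+1)-\frac{dN(w-1)}w-(d-1)\nu=n+1+(d-1)k-\frac{dN(w-1)}w .
\end{equation}
Since $T\in\frac1w\mathbb Z$ and \eqref{eq:crit} forces $T<n+1$, the best possible value is $T=n+1-\frac1w$. Reaching it is a congruence problem. The room in \eqref{eq:crit} is then $\frac\nu{wT}$, at least of order $\frac1n$. On the other side, the function $x^\nu(1-x)^k$ has its maximum at $\frac\nu{n+1}$, and the cut is at $x_0=\frac{\nu-d}T$. If $\nu\le wd$, the cut lies below the maximum by a fixed proportion, and $\gamma$ is exponentially small in $\nu$. So $d$ of order $\log n$ is enough.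

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Fix $w\ge2$.

\emph{Parameters.} An interval of length $w^2$ meets every residue class modulo $w(w-1)$, so we can choose $d\equiv w+1\pmod{w(w-1)}$ with
\[
16w^2\log\bigl(2w^2(n+1)\bigr)\le d\le16w^2\log\bigl(2w^2(n+1)\bigr)+w^2 .
\]
Then $d>w$, and there is $n_0(w)$ such that $w^2d^2\le n$ and $n+1\ge4w$ for $n\ge n_0(w)$. Since $d\equiv1\pmod w$ and $d-1\equiv1\pmod{w-1}$, we have $\gcd(w,d)=\gcd(d-1,w-1)=1$. Also $\gcd(w,w-1)=\gcd(d-1,d)=1$, so $w(d-1)$ is invertible modulo $d(w-1)$. As $m$ runs through the $d(w-1)$ consecutive integers $d,\dots,wd-1$, the number $k=n-m$ runs through all residues modulo $d(w-1)$. Fix $m$ such that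
\[
N=\frac{w(d-1)k+1}{d(w-1)}
\]
is an integer. Then $T=n+1-\frac1w>n$ by \eqref{eq:Tk}, and $d\le m<wd\le n$. Moreover $k\ge w^2d^2-wd=wd(wd-1)\ge wd\cdot d(w-1)$, so
\[
N-k=\frac{(d-w)k+1}{d(w-1)}\ge\frac k{d(w-1)}\ge wd\ge\nu,
\]
that is, $N\ge n+1$. Thus \eqref{eq:params} and \eqref{eq:T} hold, and $d<\nu\le wd$.

\emph{The estimate.} Let $\psi(x)=x^\nu(1-x)^k$. Then $\gamma=\psi(x_0)/I_0$, the integrand of $I_0$ is $\frac{\psi(x)}{x(1-x)}$, and $\frac{\psi'}\psi=\frac{\nu-(n+1)x}{x(1-x)}$. Put $x_1=\frac\nu{n+1}$ and $x_2=(1-\frac1{2w})x_1$. We compare both $\psi(x_0)$ and $I_0$ with $\psi(x_2)$. From $d\ge\frac\nu w$ we get $x_0\le(1-\frac1w)\frac\nu T$, and $\frac T{n+1}=1-\frac1{w(n+1)}\ge1-\frac1{4w^2}$, so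
\[
\frac{x_2}{x_0}\ge\frac{2w-1}{2w-2}\cdot\frac T{n+1}\ge\Bigl(1+\frac1{2w}\Bigr)\Bigl(1-\frac1{4w^2}\Bigr)\ge1+\frac1{4w};
\]
the last step is $2w^2\ge2w+1$. As $\log(1+s)\ge\frac s2$ for $0\le s\le1$, we obtain $\log\frac{x_2}{x_0}\ge\frac1{8w}$. On $[x_2,x_1]\subset[x_0,1]$ the function $\psi$ is increasing, so
\[
I_0\ge\psi(x_2)\int_{x_2}^{x_1}\frac{dx}x=-\psi(x_2)\log\Bigl(1-\frac1{2w}\Bigr)\ge\frac{\psi(x_2)}{2w}.
\]
On $[x_0,x_2]$ we have $\nu-(n+1)x\ge\frac\nu{2w}$, so $\frac{\psi'}\psi\ge\frac\nu{2wx}$ and $\log\frac{\psi(x_2)}{\psi(x_0)}\ge\frac\nu{2w}\log\frac{x_2}{x_0}\ge\frac\nu{16w^2}$. Using $\nu>d\ge16w^2\log(2w^2(n+1))$, then $T<n+1$ and $\nu>1$,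
\[
\gamma\le2w\,e^{-\nu/(16w^2)}<\frac{2w}{2w^2(n+1)}=\frac1{w(n+1)}<\frac\nu{wT}=\frac{(m+1)(n+1-T)}T .
\]
This is \eqref{eq:crit}. Propositions~\ref{prop:X} and~\ref{prop:crit} finish the proof.
\end{proof}

\section{A second route: K\"ahler--Einstein metrics}\label{sec:KE}

The strict inequality in Proposition~\ref{prop:crit} allows one to pass from $(Y,\Delta)$ to $X$ without Galois descent. A \emph{special test configuration} of $X$ is a $\mathbb G_m$-equivariant degeneration $\mathcal X\to\mathbb A^1$ of $X$ whose central fiber $\mathcal X_0$ is a $\mathbb Q$-Fano variety. If it is nontrivial, the restriction of $\operatorname{ord}_{\mathcal X_0}$ to $\mathbb C(X)$ is a positive multiple of $\operatorname{ord}_F$ for a prime divisor $F$ over $X$, and its Futaki invariant is a positive multiple of $A_X(F)-S_{-K_X}(F)$ (Fujita, Li). If the test configuration is $G$-equivariant, then $\mathcal X_0$ is $G$-invariant, and so is the valuation $\operatorname{ord}_F$.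

Assume \eqref{eq:params}, \eqref{eq:T} and \eqref{eq:crit}, and let $\operatorname{ord}_F$ be $G$-invariant. Its restriction to the subfield $\mathbb C(Y)$ of finite index is $e\operatorname{ord}_{F'}$ for a prime divisor $F'$ over $Y$ and an integer $e\ge1$. Take $\pi\colon\tilde Y\to Y$ proper birational with $\tilde Y$ smooth and $F'\subset\tilde Y$, and let $\tilde g\colon\tilde X\to\tilde Y$ be the normalization of $\tilde Y$ in $\mathbb C(X)$. The prime divisors of $\tilde X$ over $F'$ form one $G$-orbit, and $F$ is one of them and is invariant, so $\tilde g^*F'=eF$. Write $A'=A_{(Y,\Delta)}(F')$. Near the generic point of $F$ we have $K_{\tilde X}=\tilde g^*K_{\tilde Y}+(e-1)F$, and $F'$ has coefficient $A'-1$ in $K_{\tilde Y}-\pi^*(K_Y+\Delta)$. Since $K_X=g^*(K_Y+\Delta)$, we get $A_X(F)=1+e(A'-1)+(e-1)=eA'$. Volumes are multiplied by the degree $|G|$ under pullback by $\tilde g$, so $\operatorname{vol}(\tilde g^*\pi^*L-teF)=|G|\operatorname{vol}(\pi^*L-tF')$, and the substitution $s=te$ gives $S_{-K_X}(F)=eS_L(F')$. Proposition~\ref{prop:crit}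 yields $A_X(F)>S_{-K_X}(F)$.

Hence every nontrivial $G$-equivariant special test configuration of $X$ has positive Futaki invariant. By the theorem of Datar and Sz\'ekelyhidi \cite{DS}, $X$ carries a K\"ahler--Einstein metric. It is therefore K-polystable (Berman), and in particular K-semistable.

\begin{thebibliography}{9}

\bibitem{DS} Datar and Sz\'ekelyhidi, \emph{K\"ahler--Einstein metrics along the smooth continuity method}, GAFA, 2016.

\bibitem{Jiang} Chen Jiang, \emph{K-semistable Fano manifolds with the smallest alpha invariant}, arXiv:1701.09085 (2017).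

\bibitem{LiuZhu} Y.~Liu and Z.~Zhu, \emph{Equivariant K-stability under finite group action}.

\bibitem{Zhuang} Z.~Zhuang, \emph{Optimal destabilizing centers and equivariant K-stability}, Invent. Math., 2021.

\end{thebibliography}
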